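
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{question}{Question}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Projective foliated bundles over negatively curved surfaces whose harmonic, SRB and large-disc measures are all equivalent to Lebesgue measure}


\begin{abstract}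
A representation $\rho$ of the fundamental group of a closed negatively curved surface $\Sigma$ into $PSL_2(\mathbb C)$ defines a foliated $\mathbb{CP}^1$-bundle $M$ over $\Sigma$. If $\rho$ preserves no probability measure on $\mathbb{CP}^1$, then $M$ carries a unique harmonic measure, a unique projected SRB measure of the foliated geodesic flow, and a unique limit of large leafwise discs. Alvarez asked whether equivalence of two of these measures forces the curvature of $\Sigma$ to be constant. We show that it does not: on every closed orientable negatively curved surface there are representations without invariant probability measure for which all three measures are equivalent to Lebesgue measure on $M$, with densities bounded above and below. The proof realizes a fiber measure of each of the three as a stationary measure of a random walk on $\pi_1(\Sigma)$ with an exponential moment; for small perturbations of a representation into $SO(3)$ with a spectral gap, such stationary measures have positive continuous densities. We also show that, for orientable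 $\Sigma$, the implication does hold whenever there is an injective equivariant Borel map to $\mathbb{CP}^1$ from a set of full measure in the boundary of the universal cover.
\end{abstract}

\section{The question and the answer}

\subsection{Three measures on a foliated bundle}

Let $\Sigma$ be a closed surface with a Riemannian metric of negative curvature, let $X=\widetilde\Sigma$ be its universal cover, $\Gamma=\pi_1(\Sigma)$, and let $\rho:\Gamma\to PSL_2(\mathbb C)$ be a representation. The group $\Gamma$ acts on $X$ by deck transformations and on $\mathbb{CP}^1$ through $\rho$ by M\"obius transformations. The suspension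
\[
M=(X\times\mathbb{CP}^1)/\Gamma ,\qquad \Pi:M\to\Sigma ,
\]
is a bundle with fiber $\mathbb{CP}^1$, and the sets $X\times\{z\}$ descend to the leaves of a foliation $\mathcal F$ transverse to the fibers. On each leaf $\Pi$ is a covering of $\Sigma$; with the lifted metric its universal cover is isometric to $X$. The holonomy group is $\rho(\Gamma)$. The \emph{standing assumption} is that
\begin{equation}\label{NI}
\rho(\Gamma)\ \text{preserves no probability measure on } \mathbb{CP}^1 .
\end{equation}

There are three natural ways to describe how the leaves fill $M$: by diffusion, by geodesics, and by area.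

\begin{enumerate}
\item[(i)] A \emph{harmonic measure} is a probability measure $\mu$ on $M$ with $\int_M\Delta_{\mathcal F}f\,d\mu=0$ for every continuous $f:M\to\mathbb R$ that is smooth along the leaves, with leafwise derivatives continuous on $M$. Here $\Delta_{\mathcal F}$ is the leafwise Laplacian of the lifted metric.
\item[(ii)] Let $T^1\mathcal F$ be the unit tangent bundle of the leaves. It is a foliated bundle over $T^1\Sigma$ with the same holonomy, and the \emph{foliated geodesic flow} $G_t$ acts on it as the geodesic flow of the leaves. Its local unstable manifolds are the lifts, inside the leaves of this foliation, of the local unstable manifolds of the geodesic flow on $T^1\Sigma$. An \emph{SRB measure} is a $G_t$-invariant probability measure on $T^1\mathcal F$ whose conditional measures along local unstable manifolds are absolutely continuous with respect to Riemannian measure on them. We use its projection to $M$.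
\item[(iii)] For $w\in M$ and $R>0$ let $m_{w,R}$ be the normalized area on the ball of radius $R$ about a lift of $w$ in the universal cover $\widetilde L_w$ of its leaf, and let $p_*m_{w,R}$ be its image on $M$ under $p:\widetilde L_w\to L_w\subset M$ (counted with multiplicity). An \emph{accumulation point of normalized area of large balls} is a weak-$*$ limit of $p_*m_{w_n,R_n}$ with $R_n\to\infty$ and arbitrary centers $w_n\in M$.
\end{enumerate}

The question below, posed in \cite{Alvarez}, starts from the following known result.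

\begin{theoremA}
Under assumption \eqref{NI} there is a unique harmonic measure for $\mathcal F$, a unique SRB measure for the foliated geodesic flow on $T^1\mathcal F$, and a unique accumulation point of normalized area of large balls, called the limit of large discs; it does not depend on the centers. If moreover $\Sigma$ has variable negative curvature and $\rho$ is quasifuchsian, then the harmonic measure, the projection of the SRB measure and the limit of large discs are pairwise mutually singular.
\end{theoremA}

\begin{question}[\cite{Alvarez}]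
Assume \eqref{NI}. If two of the three measures of Theorem A are equivalent (mutually absolutely continuous), is the curvature of $\Sigma$ constant?
\end{question}

\subsection{Which answer one would guess}

Each of the three measures comes from a measure class on the circle at infinity $\partial X$: diffusion from $x\in X$ gives the harmonic measure $\omega_x$; a uniformly chosen geodesic through $x$ gives the visual measure $\lambda_x$; area growth gives the Patterson--Sullivan measure $\nu_x$ (definitions in Section~\ref{sec:families}). In constant curvature the three families agree up to a constant factor.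

Suppose $\rho$ is quasifuchsian, and let $s:\partial X\to\mathbb{CP}^1$ be the equivariant homeomorphism onto the limit set. Lifted to $X\times\mathbb{CP}^1$, the three measures turn out to be equivalent to
\[
\mathrm{vol}(dx)\,s_*\omega_x(dz),\qquad \mathrm{vol}(dx)\,s_*\lambda_x(dz),\qquad \mathrm{vol}(dx)\,s_*\nu_x(dz).
\]
Nothing is lost under $s$, so the measures on $M$ are equivalent or singular exactly as the classes on $\partial X$ are; by Theorem A they are singular when the curvature varies. This suggests the answer ``yes'', and the argument works in some generality: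

\begin{proposition}\label{prop:inj}
Let $\Sigma$ be orientable and let $\rho$ satisfy \eqref{NI}. Suppose there are a $\Gamma$-invariant Borel set $\partial'\subset\partial X$ of full measure for the visual, the harmonic and the Patterson--Sullivan classes, and an \emph{injective} Borel map $s:\partial'\to\mathbb{CP}^1$ with $s\gamma=\rho(\gamma)s$ for all $\gamma\in\Gamma$. If the curvature of $\Sigma$ is not constant, the three measures are pairwise mutually singular. So for such $\rho$, equivalence of two of them forces constant curvature.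
\end{proposition}

For general $\rho$ there is no map $s$. What remains is a measure $\Theta$ on $\partial X\times\mathbb{CP}^1$ over the boundary measure, and the measure on $M$ sees only its projection to $\mathbb{CP}^1$. If $\rho(\Gamma)$ mixes the sphere strongly enough, this projection can have a positive continuous density whatever the boundary class is.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every closed orientable negatively curved surface $\Sigma$ there is $t_0>0$ such that for $0<|t|<t_0$ the representation $\rho_t$ defined in \eqref{rho} has no invariant probability measure on $\mathbb{CP}^1$, and the harmonic measure, the projection of the SRB measure and the limit of large discs of $\rho_t$ are all equivalent to Lebesgue measure on $M$, with densities with respect to a smooth volume bounded above and below by positive constants.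
\end{theorem}

In particular the answer to the Question is \textbf{no}, even if all three measures are equivalent. It suffices to take $\Sigma$ of nonconstant negative curvature, for example with metric $e^{2v}g_0$, where $g_0$ is hyperbolic and $v$ is $C^2$-small and not constant; the curvature is negative, and it is not constant because the hyperbolic metric in a conformal class is unique.

\begin{theorem}\label{thm:reg}
In the situation of Theorem~\ref{thm:main}, for every integer $l\ge1$ there is $t_l>0$ such that for $0<|t|<t_l$ the harmonic measure and the projected SRB measure of $\rho_t$ lift, up to a constant, to $\varphi_x(z)\,d\mathrm{vol}(x)\,dA(z)$ on $X\times S^2$, with $\varphi>0$ and $x\mapsto\varphi_x\in C^{2l-2}(S^2)$ continuous.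
\end{theorem}

Here $\mathbb{CP}^1$ is identified with the round sphere $S^2$ and $dA$ is normalized area.

\subsection{The strategy}

Fix $o\in X$. Each of the three measures is (up to bounded factors, for large discs) given by a family $(\mu_x)_{x\in X}$ of measures on the sphere, with $\mu_o$ the second marginal of a measure $\Theta$ as above. Theorem~\ref{thm:main} reduces to showing that $\mu_o$ has a density bounded above and below. We shall find a probability $p$ on $\Gamma$ for which $\mu_o$ is \emph{stationary}: $\sum_\gamma p(\gamma)\rho(\gamma)_*\mu_o=\mu_o$. Stationary measures can be studied with operators. The steps are these.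
\begin{itemize}
\item Show that each of the three boundary families has densities $dm_x/dm_y$ which are H\"older in the boundary point, with uniform estimates (Sections~\ref{sec:geom}--\ref{sec:shadow}), and that each of the three measures on $M$ is obtained from its family through a measure $\Theta$ (Section~\ref{sec:lift}).
\item Write the constant function $1$ on $\partial X$ as $\sum_\gamma p(\gamma)\,\frac{d\gamma_*m_o}{dm_o}$ with $p$ decaying exponentially and charging a prescribed finite set $S$ (Section~\ref{sec:decomp}).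
\item Show that a walk which charges a set $S$ with spectral gap, and is otherwise only slightly non-isometric, has a unique stationary measure, with density close to $1$ (Section~\ref{sec:stat}).
\end{itemize}
The last point can be seen by hand in a walk with eight steps, and we begin with it.

\section{The representations, and a walk with eight steps}\label{sec:model}

\subsection{Definition of \texorpdfstring{$\rho_t$}{rho\_t}}

From now on $\Sigma$ is orientable. Its genus is $g\ge2$, and $\Gamma=\langle a_1,b_1,\dots,a_g,b_g\mid\prod[a_i,b_i]=1\rangle$. The rotation group $SO(3)=PSU(2)\subset PSL_2(\mathbb C)$ acts on $\mathbb{CP}^1=S^2$ by isometries. Let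

\begin{itemize}
\item $V_i\in SO(3)$, $i=1,2,3$, be the rotation about the $i$-th coordinate axis through $\arccos(-3/5)$;
\item $u=(1,1,1)/\sqrt3$, and $\sigma$ the rotation about $u$ through $2\pi/3$ which permutes the axes cyclically, so that $V_2=\sigma V_1\sigma^{-1}$ and $V_3=\sigma^2V_1\sigma^{-2}$;
\item $(h_t)_{t\in\mathbb R}$ the loxodromic flow fixing $\pm u$: in the stereographic coordinate $z$ with $u=\infty$, $-u=0$ we have $h_t(z)=e^tz$, while $\sigma(z)=e^{\pm2\pi i/3}z$.
\end{itemize}
Then $h_t$ and $\sigma$ commute, so $[V_1,1][\sigma,h_t]=1$ and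
\begin{equation}\label{rho}
\rho_t(a_1)=V_1,\quad \rho_t(b_1)=1,\quad \rho_t(a_2)=\sigma,\quad \rho_t(b_2)=h_t,\quad \rho_t(a_i)=\rho_t(b_i)=1\ (i\ge3)
\end{equation}
defines a representation $\rho_t:\Gamma\to PSL_2(\mathbb C)$. The group $\rho_0(\Gamma)$ consists of rotations and preserves $dA$, so it is excluded by \eqref{NI}; the only role of $h_t$ is to destroy this invariant measure.

\begin{lemma}\label{lem:noinv}
For $t\ne0$ the group $\rho_t(\Gamma)$ has no invariant probability measure on $S^2$.
\end{lemma}

\begin{proof}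
Off $\{\pm u\}$ every orbit of $h_t$ converges to a fixed point and no point is recurrent. By Poincar\'e recurrence, an $h_t$-invariant probability has support $F\subset\{\pm u\}$, $F\ne\emptyset$. If it is also $V_1$-invariant then $V_1F=F$. But $V_1u\ne u$, since $u$ is not on the axis of $V_1$, and $V_1u\ne-u$, since $V_1$ preserves the first coordinate, which is $1/\sqrt3\neq0$ for $u$. The same holds for $-u$. So $V_1F=F$ is impossible.
\end{proof}

\subsection{The spectral gap}

For $g\in PSL_2(\mathbb C)$ put
\[
\pi(g)\varphi=(\varphi\circ g^{-1})\,\mathrm{Jac}(g^{-1}),\qquad \check\pi(g)f=f\circ g ,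
\]
with Jacobians taken with respect to $dA$. Thus $g_*(\varphi\,dA)=(\pi(g)\varphi)\,dA$, and $\pi(g)$ preserves integrals. Let
\[
S=\{a_1^{\pm1},\ (a_2a_1a_2^{-1})^{\pm1},\ (a_2^2a_1a_2^{-2})^{\pm1}\}\subset\Gamma .
\]
For \emph{every} $t$, $\rho_t$ maps $S$ bijectively onto the six rotations $V_1^{\pm1},V_2^{\pm1},V_3^{\pm1}$. Hence the operator
\begin{equation}\label{T}
T=\tfrac16\sum_{s\in S}\pi(\rho_t(s))=\tfrac16\sum_{s\in S}\check\pi(\rho_t(s))
\end{equation}
does not depend on $t$. By Lubotzky, Phillips and Sarnak \cite{LPS},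
\begin{equation}\label{gap}
\|T\|_{L^2_0(S^2)}\le\frac{\sqrt5}{3}<1 ,
\end{equation}
where $L^2_0$ is the space of functions with integral zero.

\subsection{The model walk}\label{subsec:model}

Choose at each step one of the eight maps $V_i^{\pm1}$, $h_{\pm t}$ with probability $1/8$. The induced operator on densities is
\[
P=\tfrac34T+\tfrac18\big(\pi(h_t)+\pi(h_{-t})\big).
\]
In the coordinate $z$ the measure $dA$ is proportional to $(1+|z|^2)^{-2}|dz|^2$, so
\[
\mathrm{Jac}(h_t)(z)=e^{2t}\Big(\frac{1+|z|^2}{1+e^{2t}|z|^2}\Big)^2\in[e^{-2|t|},e^{2|t|}].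
\]
Substituting $w=h_t(z)$,
\[
\|\pi(h_t)\varphi\|_{L^2}^2=\int\varphi(h_t^{-1}w)^2\,\mathrm{Jac}(h_t^{-1})(w)^2\,dA(w)=\int\varphi(z)^2\,\mathrm{Jac}(h_t)(z)^{-1}dA(z)\le e^{2|t|}\|\varphi\|^2_{L^2}.
\]
Therefore $\|P\|_{L^2_0}\le\frac14(\sqrt5+e^{|t|})$, which is less than $1$ for $|t|<\log(4-\sqrt5)$. For such $t$ the operator $P$ is a strict contraction of the affine space $1+L^2_0$. Its fixed point $\varphi=\lim_nP^n1$ is nonnegative with integral $1$, so $\varphi\,dA$ is a stationary probability, absolutely continuous although (for $t\neq0$) no probability is invariant under all eight maps.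

Compared with this model, the real proof has to overcome three difficulties. First, the measures on $M$ must be related to a random walk on $\Gamma$ at all; this walk will have infinite support, and it depends on the metric through the boundary measures. Second, far steps $\gamma$ act with norm up to $e^{C|t||\gamma|}$, so the walk needs an exponential moment. Third, an $L^2$ density could vanish somewhere, and uniqueness among densities does not exclude singular stationary measures; both defects disappear if $L^2$ is replaced by a Sobolev space contained in $C^0(S^2)$.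

\section{Geometry of the universal cover}\label{sec:geom}

Multiplying the metric by a constant changes none of the three measures, so we assume $-b^2\le K\le-1$. Then $X$ is a CAT$(-1)$ space: distances between points on the sides of a geodesic triangle are at most the corresponding distances in the comparison triangle in $\mathbb H^2$ with the same side lengths. Fix $o\in X$ and a relatively compact Borel fundamental domain $D$ for $\Gamma$, containing exactly one point of each orbit. Throughout, $C,c>0$ denote constants that may change from line to line and, unless said otherwise, depend only on $\Sigma$ and on the family of measures under consideration.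

Let $c_{xz}$ be the unit speed geodesic from $x\in X$ to $z\in X\cup\partial X$. For $x,y,z,z'\in X$ put
\[
b_z(x,y)=d(x,z)-d(y,z),\qquad (z|z')_x=\tfrac12\big(d(x,z)+d(x,z')-d(z,z')\big).
\]
Both extend continuously to $z,z'\in X\cup\partial X$; for $\xi\in\partial X$, $b_\xi$ is the Busemann cocycle, and $(\cdot|\cdot)_x$ is the Gromov product, with values in $[0,\infty]$ and equal to $\infty$ only at pairs $(\xi,\xi)$ with $\xi\in\partial X$. Put $d_x(\xi,\eta)=e^{-(\xi|\eta)_x}\le1$ for $\xi,\eta\in\partial X$. From the definitions, wherever the Gromov products are finite,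
\begin{gather}
b_\zeta(x,y)=d(x,y)-2(x|\zeta)_y,\qquad (x|\zeta)_y+(y|\zeta)_x=d(x,y),\label{g1}\\
(\xi|\zeta)_x=(\xi|\zeta)_y+\tfrac12\big(b_\xi(x,y)+b_\zeta(x,y)\big),\qquad |(\xi|\zeta)_x-(\xi|\zeta)_y|\le d(x,y),\label{g2}
\end{gather}
and, $X$ being Gromov hyperbolic, there is $\delta\geq 0$ with
\begin{equation}\label{hyp}
(p|r)_y\ge\min\{(p|q)_y,(q|r)_y\}-\delta\qquad\text{for } p,q,r\in X\cup\partial X.
\end{equation}

\begin{lemma}\label{lem:geom}
\begin{enumerate}
\item[(G0)] For $x,z\in X\cup\partial X$ (with $x\ne z$ if both lie on $\partial X$) and $y\in X$, $\ d(y,[x,z])\le(x|z)_y+\log3$.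
\item[(G1)] If two geodesics issue from $z\in X$ and have distance at most $B$ at time $\ell$, then their distance at time $r\le\ell$ is at most $C_Be^{-(\ell-r)}$. Consequently, if two rays to $\xi\in\partial X$ are parametrized so that corresponding points lie on the same horocycle at $\xi$, and have distance at most $B$ at time $0$, their distance at time $s\ge0$ is at most $C_Be^{-s}$.
\item[(G2)] If $x\in X$, $z,z'\in X\cup\partial X$ and $(z|z')_x\ge\tau\ge0$, then $d(c_{xz}(s),c_{xz'}(s))\le Ce^{-(\tau-s)}$ for $0\le s\le\tau$.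
\item[(G3)] If $d(x,y)\le1$ and $(z|z')_x\ge\tau\ge0$, then $|b_z(x,y)-b_{z'}(x,y)|\le Ce^{-\tau/2}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Boundary points are obtained as limits of points of $X$ (in (G2) and (G3) one applies the statement with any $\tau'<\tau$ to the approximating points and lets $\tau'\to\tau$), so all points may be taken in $X$.

(G0) In a triangle of $\mathbb H^2$ the inscribed circle touches the two sides at a vertex at distance equal to the Gromov product at that vertex. Every triangle lies in an ideal one, and the largest disc in an ideal triangle is the inscribed one, of radius $\frac12\log3$. So the three points of tangency have mutual distances at most $\log3$. By comparison the corresponding points of a triangle in $X$ have mutual distances at most $\log3$. Walk from $y$ along $[y,x]$ for time $(x|z)_y$, then jump to $[x,z]$.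

(G1) By comparison it suffices to consider $\mathbb H^2$. If the geodesics make the angle $\theta$ at $z$, the distance $d(r)$ at time $r$ satisfies $\sinh(d(r)/2)=\sinh r\,\sin(\theta/2)$. Since $\sinh r/\sinh\ell\le e^{r-\ell}$, $d(r)\le2\sinh(d(r)/2)\le2e^{-(\ell-r)}\sinh(B/2)$. For the second statement, let $p,q$ be the starting points of the rays, apply the first statement to the geodesics from $z$ to $p$ and to $q$, and let $z$ tend to $\xi$; then $d(p,z)-d(q,z)\to b_\xi(p,q)=0$.

(G2) In the comparison triangle of $x,z,z'$ the points at distance $(z|z')_x$ from the vertex $x$ are at distance at most $\log3$, by the proof of (G0), and the distance of the points at equal distance $s$ from the vertex increases with $s$. So it is at most $\log3$ at $s=\tau$. By comparison $d(c_{xz}(\tau),c_{xz'}(\tau))\le\log3$ in $X$, and (G1) applies.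

(G3) The left side is at most $2$, so let $\tau\ge4$. Put $w=c_{xz}(\tau/2)$ and let $w_y\in[y,z]$ be the point with $d(w_y,z)=d(w,z)$; it exists since $d(w,z)\le d(x,z)-2\le d(y,z)$. The geodesics from $z$ to $x$ and to $y$ have distance at most $2$ at time $\min(d(x,z),d(y,z))$, so $d(w,w_y)\le Ce^{-\tau/2}$ by (G1). Now $b_z(x,y)=d(x,w)-d(y,w_y)$, hence $|b_z(x,y)-b_w(x,y)|\le Ce^{-\tau/2}$. The same holds for $z'$ and $w'=c_{xz'}(\tau/2)$, and $|b_w(x,y)-b_{w'}(x,y)|\le2d(w,w')\le Ce^{-\tau/2}$ by (G2).
\end{proof}

\section{Regular families of boundary measures}\label{sec:families}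

Only a few properties of the three boundary classes will be used.

\begin{definition}
A \emph{regular family} is a family $(m_x)_{x\in X}$ of nonzero finite Borel measures on $\partial X$ such that
\begin{enumerate}
\item[(F1)] $\gamma_*m_x=m_{\gamma x}$ for $\gamma\in\Gamma$;
\item[(F2)] $m_x=k(x,y,\cdot)\,m_y$ with $k:X\times X\times\partial X\to(0,\infty)$ continuous;
\item[(F3)] for some $\alpha\in(0,1]$: $\ |\log k(x,y,\xi)-\log k(x,y,\eta)|\le C\,d_x(\xi,\eta)^\alpha$ whenever $d(x,y)\le1$.
\end{enumerate}
\end{definition}

The common support of the $m_x$ is closed, nonempty and $\Gamma$-invariant, hence equal to $\partial X$, on which $\Gamma$ acts minimally. By full support and continuity the relations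
\begin{equation}\label{cocycle}
k(x,z,\xi)=k(x,y,\xi)\,k(y,z,\xi),\qquad k(\gamma x,\gamma y,\gamma\xi)=k(x,y,\xi)
\end{equation}
hold everywhere. The function $x\mapsto m_x(\partial X)$ is continuous and $\Gamma$-invariant, so $C^{-1}\le m_x(\partial X)\le C$. Likewise $|\log k|\le C$ when $d(x,y)\le1$, and chaining along a geodesic gives
\begin{equation}\label{H}
|\log k(x,y,\xi)|\le C(1+d(x,y)).
\end{equation}

\subsection{The Patterson--Sullivan family \texorpdfstring{$\nu$}{nu}}
Let $\nu_x$ be the Patterson--Sullivan density of dimension $h>0$, the critical exponent of $\Gamma$, which is the volume entropy. Here $k(x,y,\xi)=e^{-hb_\xi(x,y)}$, and (F3) with $\alpha=1/2$ is (G3).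

\subsection{The harmonic family \texorpdfstring{$\omega$}{omega}}
By uniformization write $g=e^{2v}g_0$ on $\Sigma$ with $g_0$ hyperbolic. The identity $(X,g)\to(X,g_0)=\mathbb H^2$ is $\Gamma$-equivariant and $L$-bilipschitz for some $L\ge1$, so it identifies $\partial X$ with $\partial\mathbb H^2$ equivariantly. A superscript $0$ refers to $g_0$. Let $\omega_x$ be the visual probability measure of $\mathbb H^2$ at $x$; then $k(x,y,\xi)=e^{-b^0_\xi(x,y)}$.

By the Morse lemma, $g$- and $g_0$-geodesics with the same endpoints $\xi,\eta$ are at bounded distance. The Gromov product at $x$ is at most the distance of $x$ to the geodesic, and by (G0) it is at least this distance minus $\log3$. So $(\xi|\eta)_x\le L\,(\xi|\eta)^0_x+C$. If $d(x,y)\le1$, then $x$ and $y$ are joined by at most $L+1$ steps of $g_0$-length at most $1$, and (G3) in $\mathbb H^2$, applied to each step, gives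
\[
|b^0_\xi(x,y)-b^0_\eta(x,y)|\le Ce^{-(\xi|\eta)^0_x/2}\le C\,d_x(\xi,\eta)^{1/(2L)} .
\]
This is (F3) with $\alpha=1/(2L)$.

The function $x\mapsto k(x,o,\xi)=e^{-b^0_\xi(x,o)}$ is the Poisson kernel of $\mathbb H^2$ (in the upper half-plane with $\xi=\infty$ it is a multiple of $\mathrm{Im}\,x$). It is $g_0$-harmonic, hence $g$-harmonic, since $\Delta_g=e^{-2v}\Delta_{g_0}$ in dimension two. So $(\omega_x)$ defines the harmonic class.

\subsection{The visual family \texorpdfstring{$\lambda$}{lambda}}\label{subsec:lambda}
Let $\lambda_x$ be the image of normalized Lebesgue measure on $T^1_xX$ under $v\mapsto v^-$, or equivalently under $v\mapsto v^+$, because $v\mapsto-v$ preserves Lebesgue measure. (F1) is clear. For (F2) and (F3) we must differentiate the map which sends the direction of $\xi$ seen from $x$ to its direction seen from $y$. This derivative is a limit of ratios of Jacobi fields along longer and longer geodesics, and the point is that the Riccati equation contracts, so that errors do not accumulate.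

For $x\ne z$ in $X$ let $J=J_{x,z}$ solve $J''+KJ=0$ along $c_{xz}$ with $J(0)=0$, $J'(0)=1$. Put $A(x,z)=J_{x,z}(d(x,z))$ and $U_{x,z}=J'/J$. Then
\begin{equation}\label{riccati}
U'=-K-U^2,\qquad \coth s\le U(s)\le b\coth(bs).
\end{equation}
For $d(x,y)\le1$ and $z\ne x,y$ let $Q_{x,y}(z)=\log A(x,z)-\log A(y,z)$.

\begin{lemma}\label{lem:Q}
If $d(x,y)\le1$, $z,z'\in X$ and $(z|z')_x\ge\tau\ge8$, then $|Q_{x,y}(z)-Q_{x,y}(z')|\le C\tau e^{-\tau/2}$.
\end{lemma}

\begin{proof}
Put $s_0=\tau/2$, $\beta=b_z(x,y)$, $\beta'=b_{z'}(x,y)$; so $|\beta|,|\beta'|\le1$ and $d(x,z),d(x,z')\ge\tau$.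

\emph{The far part of the geodesics.} For $2\le s\le d(x,z)$ let $E(s)=U_{x,z}(s)-U_{y,z}(s-\beta)$. The points $c_{xz}(s)$ and $c_{yz}(s-\beta)$ are equidistant from $z$, so by (G1) their distance is at most $Ce^{-s}$, and the curvatures at these points differ by at most $Ce^{-s}$ ($K$ is Lipschitz). By \eqref{riccati}, $E'=-(\text{curvature difference})-\big(U_{x,z}(s)+U_{y,z}(s-\beta)\big)E$, the sum of the two $U$'s is at least $2$, and $|E(2)|\le C$. Hence
\[
|E(s)|\le Ce^{-2(s-2)}+C\int_2^se^{-2(s-r)}e^{-r}\,dr\le Ce^{-s}.
\]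
Integrating $E$ over $[s_0,d(x,z)]$, and noting $d(x,z)-\beta=d(y,z)$, we get
\begin{equation}\label{far}
Q_{x,y}(z)=\log J_{x,z}(s_0)-\log J_{y,z}(s_0-\beta)+O(e^{-s_0}),
\end{equation}
and likewise for $z'$, with $\beta'$.

\emph{The near part.} The difference $F=U_{x,z}-U_{x,z'}$ tends to $0$ as $s\to0$, since both $U$'s are $1/s+O(s)$. On $(0,s_0]$ it satisfies an equation of the same type, with curvature difference at most $Ce^{-(\tau-s)}\le Ce^{-s_0}$ by (G2). So $|F|\le Ce^{-s_0}$ there, and $\log J(s)=\log s+\int_0^s(U-1/r)\,dr$ gives $|\log J_{x,z}(s_0)-\log J_{x,z'}(s_0)|\le Cs_0e^{-s_0}$. The same argument at $y$, with $(z|z')_y\ge\tau-1$ and $s_0-\beta\le s_0+1\le\tau-1$, gives $|\log J_{y,z}(s_0-\beta)-\log J_{y,z'}(s_0-\beta)|\le Cs_0e^{-s_0}$. Finally $U$ is bounded on $[1,\infty)$, so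
\[
|\log J_{y,z'}(s_0-\beta)-\log J_{y,z'}(s_0-\beta')|\le C|\beta-\beta'|\le Ce^{-s_0}
\]
by (G3). Inserting these three estimates in \eqref{far} for $z$ and for $z'$ proves the lemma.
\end{proof}

Since $(z|z')_x\to\infty$ as $z,z'\to\xi$, Lemma~\ref{lem:Q} shows that the limit $\Psi(x,y,\xi)=\lim_{z\to\xi}A(x,z)/A(y,z)$ exists for $d(x,y)\le1$. Since $(c_{x\xi}(n)|z')_x\to(c_{x\xi}(n)|\xi)_x=n$ as $z'\to\xi$, the same lemma shows that $\log\Psi$ is the uniform limit, as $n\to\infty$, of the continuous functions $(x,y,\xi)\mapsto Q_{x,y}(c_{x\xi}(n))$. So $\Psi$ is continuous; it is $\Gamma$-invariant, hence $|\log\Psi|\le C$ by cocompactness. For $(\xi|\eta)_x>8$ Lemma~\ref{lem:Q} (with $z\to\xi$, $z'\to\eta$), and otherwise this bound, gives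
\begin{equation}\label{PsiH}
|\log\Psi(x,y,\xi)-\log\Psi(x,y,\eta)|\le C\,d_x(\xi,\eta)^{1/4}.
\end{equation}

\begin{lemma}
For $d(x,y)\le1$ we have $\lambda_y=\Psi(x,y,\cdot)\,\lambda_x$. Consequently $(\lambda_x)$ is a regular family with $\alpha=1/4$.
\end{lemma}

\begin{proof}
Let $x\ne y$. Let $\theta$ be the angle on $T^1_xX$, $\xi=\xi(\theta)$ the endpoint and $z=z(\theta)$ the point at time $n\ge2$ of the geodesic from $x$ with direction $\theta$. Let $f_n(\theta)$ be the direction of $z$ at $y$ and $f(\theta)$ that of $\xi$ (angles at $x$ and $y$ oriented compatibly). Then $\partial_\theta z$ is orthogonal to $c_{xz}$ and has length $A(x,z)$. In polar coordinates at $y$ this gives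
\[
f_n'(\theta)=\frac{A(x,z)\cos\psi}{A(y,z)},
\]
where $\psi$ is the angle at $z$ of the triangle $x,y,z$. By comparison $\psi$ is at most the comparison angle $\bar\psi$. The hyperbolic law of sines gives $\sin\bar\psi\le\sinh1/\sinh n$, and $\bar\psi$ is acute because it is opposite to $[x,y]$, which is shorter than the side $[x,z]$. So $\psi\to0$ uniformly and $f_n'\to\Psi(x,y,\xi(\cdot))$ uniformly.

Moreover $(z|\xi)_y\ge(z|\xi)_x-1=n-1\ge1$, so $d(c_{yz}(1),c_{y\xi}(1))\le Ce^{-n}$ by (G2), and by comparison the angle at $y$ between $z$ and $\xi$ is at most $Ce^{-n}$. Thus $f_n\to f$ uniformly. Therefore $f$ is $C^1$ with $f'=\Psi(x,y,\xi(\cdot))$, which is the first statement.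

So $k=1/\Psi$ for $d(x,y)\le1$. In general $k(x,y,\cdot)$ is a product of $N$ such factors along the geodesic from $x$ to $y$, divided into $N\ge d(x,y)$ equal parts. As $N$ may be kept fixed near a given pair $(x,y)$, and as the product does not depend on $N$ ($\lambda_y$ has full support), $k$ is continuous. (F3) is \eqref{PsiH}.
\end{proof}

\section{Shadow estimates}\label{sec:shadow}

Fix a regular family. We need to know how the cocycle $k$ behaves along rays and how fast balls in $\partial X$ lose mass. For $y\in X$, $\xi\in\partial X$ and real $n\ge0$ write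
\[
B_y(\xi,n)=\{\zeta\in\partial X:(\xi|\zeta)_y\ge n\},\qquad y_n=c_{y\xi}(n).
\]

\begin{lemma}\label{lem:shadow}
There are constants $C,C_2$ and $N,c,\varsigma>0$ such that for all $x,y\in X$, $\xi,\eta,\zeta\in\partial X$, $n\ge0$:
\begin{enumerate}
\item[(S0)] $|\log k(x,y,\xi)-\log k(x,y,\eta)|\le C_2e^{\alpha d(x,y)}d_y(\xi,\eta)^\alpha$; in particular $\log k(y_n,y,\cdot)$ differs from its value at $\xi$ by at most $C_2$ on $B_y(\xi,n)$;
\item[(S1)] $m_y(B_y(\xi,n))\,k(y_n,y,\xi)\le C$;
\item[(N)] if $(\xi|\zeta)_{y_n}>\delta$, then $\zeta\in B_y(\xi,n)$;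
\item[(P)] $m_y\{\zeta:\delta<(\xi|\zeta)_y<N\}\ge c$;
\item[(S2)] $m_y(B_y(\xi,n))\le Ce^{-\varsigma n}$;
\item[(S3)] $k(y,y_n,\xi)\le Ce^{-\varsigma n}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(S0) Subdivide $[y,x]$ by equally spaced $y=x_0,\dots,x_{N'}=x$ with $N'=\max(1,\lceil d(x,y)\rceil)$. By \eqref{cocycle} and (F3) the left side is at most
\[
C\sum_id_{x_{i+1}}(\xi,\eta)^\alpha\le C\sum_ie^{\alpha d(y,x_{i+1})}d_y(\xi,\eta)^\alpha ,
\]
a geometric sum, as the steps have length at least $\frac12$ if $N'\ge2$. On $B_y(\xi,n)$ we have $d_y(\xi,\cdot)\le e^{-n}$, while $d(y_n,y)=n$.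

(S1) By (S0), $e^{-C_2}k(y_n,y,\xi)\,m_y(B_y(\xi,n))\le\int k(y_n,y,\cdot)\,dm_y=m_{y_n}(\partial X)\le C$.

(N) The case $\zeta=\xi$ is trivial. As $y_n$ lies on the ray from $y$ to $\xi$, $(y|\xi)_{y_n}=0$. So \eqref{hyp} forces $(y|\zeta)_{y_n}\le\delta$, and $b_\zeta(y,y_n)\ge n-2\delta$ by \eqref{g1}. Since $b_\xi(y,y_n)=n$, \eqref{g2} gives $(\xi|\zeta)_y\ge(\xi|\zeta)_{y_n}+n-\delta>n$.

(P) Let $U_N=\{(y,\xi,\zeta):\delta<(\xi|\zeta)_y<N\}$, which is open in $X\times\partial X\times\partial X$, and
\[
f_N(y,\xi)=m_y\{\zeta:\delta<(\xi|\zeta)_y<N\}=\int 1_{U_N}(y,\xi,\zeta)\,k(y,o,\zeta)\,dm_o(\zeta).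
\]
The integrand is nonnegative and lower semicontinuous in $(y,\xi)$, so by Fatou's lemma $f_N$ is lower semicontinuous. It is also $\Gamma$-invariant. As $N\to\infty$ it increases to $m_y\{\zeta\ne\xi:(\xi|\zeta)_y>\delta\}$, the measure of a nonempty open set, since the circle $\partial X$ has no isolated points. This is positive by full support. So each point of $\overline D\times\partial X$ has a neighborhood on which some $f_N$ is bounded below by a positive constant; take a finite subcover and use monotonicity in $N$.

(S2) Write $B_j=B_y(\xi,j)$ and $A_j=\{\zeta:\delta<(\xi|\zeta)_{y_j}<N\}$. By (N) and $(\xi|\zeta)_y\le(\xi|\zeta)_{y_j}+j$ we have $A_j\subset B_j\setminus B_{j+N}$. By (S0) and (P),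
\[
\frac{m_y(A_j)}{m_y(B_j)}\ge e^{-2C_2}\,\frac{m_{y_j}(A_j)}{m_{y_j}(B_j)}\ge c'>0 .
\]
So $m_y(B_{j+N})\le(1-c')\,m_y(B_j)$; iterate.

(S3) By (S0) and (S2), $k(y,y_n,\xi)\,m_{y_n}(B_y(\xi,n))\le e^{C_2}m_y(B_y(\xi,n))\le Ce^{-\varsigma n}$, and $m_{y_n}(B_y(\xi,n))\ge c$ by (N) and (P).
\end{proof}

The discs in (iii) require the growth of areas (Margulis; Coornaert \cite{Coornaert}). With the shadow estimates the proof is short. Write $|B(y,R)|$ for the area of the closed ball $B(y,R)$.

\begin{lemma}\label{lem:vol}
$C^{-1}e^{hR}\le|B(y,R)|\le Ce^{hR}$ for $y\in X$, $R\ge1$.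
\end{lemma}

\begin{proof}
Use the family $\nu$. \emph{Lower bound.} On the ball of radius $1$ about $c_{y\xi}(R-1)$, which is contained in $B(y,R)$, we have $b_\xi(x,y)\le2-R$. So
\begin{equation}\label{lowvol}
\int_{B(y,R)}e^{-hb_\xi(x,y)}\,\mathrm{vol}(dx)\ge ce^{hR}\qquad(\xi\in\partial X),
\end{equation}
and
\[
C|B(y,R)|\ge\int_{B(y,R)}\nu_x(\partial X)\,\mathrm{vol}(dx)=\int\nu_y(d\xi)\int_{B(y,R)}e^{-hb_\xi(x,y)}\,\mathrm{vol}(dx)\ge ce^{hR}.
\]
\emph{Upper bound.} Let $r\ge0$ be an integer and $A_r=\{x:r\le d(x,y)<r+1\}$. For $x\in A_r$ put $E_x=\{\xi:(y|\xi)_x\le N_1\}$. If $\xi_0\notin E_x$, then by \eqref{hyp} the complement of $E_x$ lies in $B_x(\xi_0,N_1-\delta)$, whose $\nu_x$-measure is at most $Ce^{-\varsigma(N_1-\delta)}$ by (S2). So for a suitable fixed $N_1\geq\delta$, $\nu_x(E_x)\ge\frac12\nu_x(\partial X)\ge c$, and, as $b_\xi(y,x)\le d(x,y)\leq r+1$, $\nu_y(E_x)=\int_{E_x}e^{-hb_\xi(y,x)}\nu_x(d\xi)\ge ce^{-hr}$. If $\xi\in E_x$, then $(x|\xi)_y\ge r-N_1$ by \eqref{g1}, so by (G2) with base point $y$ and $\tau=\max(r-N_1,0)$ the point $x$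 lies within bounded distance of $c_{y\xi}(\tau)$. By Fubini,
\[
ce^{-hr}|A_r|\le\int_{A_r}\nu_y(E_x)\,\mathrm{vol}(dx)=\int\nu_y(d\xi)\,\mathrm{vol}\{x\in A_r:\xi\in E_x\}\le C .
\]
Sum over $r\le R$.
\end{proof}

\section{From boundary measures to measures on \texorpdfstring{$M$}{M}}\label{sec:lift}

From now on every regular family is normalized by $m_o(\partial X)=1$. Put
\[
c_\gamma=k(\gamma o,o,\cdot),\qquad\text{so that}\quad \gamma_*m_o=m_{\gamma o}=c_\gamma m_o,\qquad \int c_\gamma\,dm_o=1 .
\]
The group acts diagonally on $\partial X\times\mathbb{CP}^1$ by $\gamma(\xi,z)=(\gamma\xi,\rho(\gamma)z)$.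

\subsection{Lifting}

In the quasifuchsian case the measure $\Theta=(\mathrm{id},s)_*m_o$ transforms under $\Gamma$ with the same densities $c_\gamma$ as $m_o$. Such a $\Theta$ always exists, because rays with the same endpoint converge to each other, so that averages along rays are asymptotically equivariant.

\begin{lemma}\label{lem:lift}
For any $\rho$ and any regular family with $m_o(\partial X)=1$ there is a probability $\Theta$ on $\partial X\times\mathbb{CP}^1$ with first marginal $m_o$ and
\begin{equation}\label{Theta}
\gamma_*\Theta=c_\gamma(\xi)\,\Theta\qquad\text{for all }\gamma\in\Gamma .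
\end{equation}
\end{lemma}

\begin{proof}
Let $\chi\ge0$ be Lipschitz with compact support on $X$ and $\sum_\gamma\chi(\gamma^{-1}x)=1$. Then $\chi_x(g)=\chi(g^{-1}x)$ is a probability on $\Gamma$, $\chi_{\gamma x}$ is the left translate $\gamma\chi_x$ of $\chi_x$, and $\|\chi_x-\chi_y\|_1\le Cd(x,y)$. Put
\[
a_T(\xi)=\frac1T\int_0^T\chi_{c_{o\xi}(s)}\,ds,\qquad \beta^T_\xi=\sum_ga_T(\xi)(g)\,\rho(g)_*dA ,
\]
which are continuous in $\xi$. Then $\gamma a_T(\xi)=\frac1T\int_0^T\chi_{\gamma c_{o\xi}(s)}\,ds$. With $r=b_{\gamma\xi}(\gamma o,o)$, the points $\gamma c_{o\xi}(s+r)$ and $c_{o,\gamma\xi}(s)$ lie on the same horocycle at $\gamma\xi$, so by (G1) their distance is at most $C_\gamma e^{-s}$ for $s\ge|r|$. As $|r|\le d(o,\gamma o)$, it follows that $\|\gamma a_T(\xi)-a_T(\gamma\xi)\|_1\le C_\gamma/T$, whence $\|\rho(\gamma)_*\beta^T_\xi-\beta^T_{\gamma\xi}\|\le C_\gamma/T$ in total variation.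

Let $\Theta$ be a weak-$*$ limit, along a sequence $T\to\infty$, of $\Theta_T=m_o(d\xi)\,\beta^T_\xi(dz)$. For continuous $f$,
\[
\int f\,d\gamma_*\Theta_T=\int m_o(d\xi)\int f(\gamma\xi,z)\,\beta^T_{\gamma\xi}(dz)+O(1/T)=\int c_\gamma f\,d\Theta_T+O(1/T),
\]
and $c_\gamma f$ is continuous, so \eqref{Theta} holds in the limit.
\end{proof}

Given $\Theta$ as in Lemma~\ref{lem:lift}, put
\[
\Theta_x=k(x,o,\xi)\,\Theta,\qquad \mu_x=(\mathrm{pr}_2)_*\Theta_x ;
\]
$\mu_x$ is weakly continuous in $x$. By \eqref{cocycle}, $k(x,o,\gamma^{-1}\xi)\,c_\gamma(\xi)=k(\gamma x,\gamma o,\xi)\,k(\gamma o,o,\xi)=k(\gamma x,o,\xi)$, so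
\begin{equation}\label{equiv}
\gamma_*\Theta_x=\Theta_{\gamma x},\qquad \rho(\gamma)_*\mu_x=\mu_{\gamma x}.
\end{equation}
Hence $\mathrm{vol}(dx)\,\mu_x(dz)$ is $\Gamma$-invariant and descends to a finite measure on $M$. Let $\Xi$ be its normalization to a probability, and write $\Xi^\omega,\Xi^\lambda,\Xi^\nu$ for the three families.

\subsection{Identification}

\begin{proposition}\label{prop:ident}
Let $\rho$ satisfy \eqref{NI}, and for each of the three families let $\Theta$ be any measure as in Lemma~\ref{lem:lift}. Then the harmonic measure is $\Xi^\omega$; the projection of the SRB measure is $\Xi^\lambda$; and the limit $\Lambda$ of large discs satisfies $C^{-1}\Xi^\nu\le\Lambda\le C\,\Xi^\nu$.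
\end{proposition}

Assumption \eqref{NI} enters only here, through the uniqueness in Theorem A.

\begin{proof}
\emph{Harmonic measure.} By a partition of unity on $\Sigma$ it suffices to test functions $f$ supported over a disc in $\Sigma$, lifted to a disc $W\subset X$. Up to normalization,
\[
\int\Delta_{\mathcal F}f\,d\Xi^\omega=\int\Theta(d\xi,dz)\int_W\Delta_xf(x,z)\,k(x,o,\xi)\,\mathrm{vol}(dx)=0
\]
by Green's formula, since $k(\cdot,o,\xi)$ is harmonic and $f(\cdot,z)$ has compact support in $W$. Uniqueness of the harmonic measure gives the claim.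

\emph{SRB measure.} Identify $T^1X$ with $X\times\partial X$ by $v\leftrightarrow(x,v^-)$. Then $v=\nabla_xb_\xi(x,o)$ with $\xi=v^-$, and the geodesic flow fixes $\xi$ and moves $x$ by the flow $\phi^\xi_t$ of $\nabla b_\xi$. The measure $k(x,o,\xi)\,\mathrm{vol}(dx)\,\lambda_o(d\xi)=\mathrm{vol}(dx)\,\lambda_x(d\xi)$ is Liouville measure, hence invariant. We claim that in fact, for \emph{every} $\xi$, the measure $k(\cdot,o,\xi)\,\mathrm{vol}$ on $X$ is $\phi^\xi_t$-invariant. Indeed, for $f\in C_c(X)$ and $t\in\mathbb R$ the function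
\[
\xi\mapsto\int(f\circ\phi^\xi_t-f)(x)\,k(x,o,\xi)\,\mathrm{vol}(dx)
\]
is continuous, and by invariance of Liouville measure, tested on $f(x)g(\xi)$, its integral against $g\,\lambda_o$ vanishes for every $g\in C(\partial X)$. By full support of $\lambda_o$ it vanishes identically.

Therefore $\mathrm{vol}(dx)\,\Theta_x(d\xi,dz)=k(x,o,\xi)\,\mathrm{vol}(dx)\,\Theta(d\xi,dz)$, as a measure on $T^1X\times\mathbb{CP}^1$, is invariant under the foliated geodesic flow, which fixes $\xi$ and $z$, and under $\Gamma$ by \eqref{equiv}. It descends to $T^1\mathcal F$. The local unstable manifolds are, for fixed $(\xi,z)$, arcs of horocycles $\{b_\xi(\cdot,o)=r\}$ with their normals $\nabla b_\xi$. The function $b_\xi$ is $C^2$ with $|\nabla b_\xi|=1$, so Riemannian measure on these manifolds is equivalent to the length $\ell$ on the horocycles, and the coarea formula gives $\mathrm{vol}=dr\,d\ell$. So the conditional measures are proportional to $k(x,o,\xi)\,d\ell$, which are absolutely continuous. By uniqueness the normalized measure is the SRB measure, and it projects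 to $\Xi^\lambda$.

\emph{Large discs.} By compactness and the uniqueness and independence of centers in Theorem A, for $f\in C(M)$ we have $\int f\,dp_*m_{w,R}\to\int f\,d\Lambda$ as $R\to\infty$, uniformly in $w\in M$. Integrate over $w$ with respect to $\Xi^\nu$. For $f\ge0$ with lift $\tilde f$ to $X\times\mathbb{CP}^1$, and $c_0$ the normalizing constant of $\Xi^\nu$,
\[
\int f\,d\Lambda=\lim_{R\to\infty}c_0^{-1}\int_D\mathrm{vol}(dx)\int\mu_x(dz)\int_{B(x,R)}\frac{\tilde f(y,z)}{|B(x,R)|}\,\mathrm{vol}(dy).
\]
The measure in $(x,y,z)$ is invariant under the diagonal action of $\Gamma$, so we may integrate over $x\in X$, $y\in D$ instead of $x\in D$, $y\in X$. As $k(x,o,\xi)=k(x,y,\xi)\,k(y,o,\xi)$, the right side is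
\[
\lim_{R\to\infty}c_0^{-1}\int_D\mathrm{vol}(dy)\int\tilde f(y,z)\,F_R(y,\xi)\,\Theta_y(d\xi,dz),\quad F_R(y,\xi)=\int_{B(y,R)}\frac{e^{-hb_\xi(x,y)}}{|B(x,R)|}\,\mathrm{vol}(dx).
\]
It suffices to show $c\le F_R\le C$ for $R\ge1$. The lower bound follows from Lemma~\ref{lem:vol} and \eqref{lowvol}. For the upper bound consider the $x\in B(y,R)$ with $d(x,y)\in[r,r+1)$ and $(x|\xi)_y\in[j,j+1)$, where $r,j$ are integers; then $0\le j\le r\le R$, since $(x|\xi)_y\le d(x,y)$. By (G2) with base point $y$ and $\tau=j$, $d(x,c_{y\xi}(j))\le r-j+C$, so by Lemma~\ref{lem:vol} such $x$ fill an area of at most $Ce^{h(r-j)}$. There $e^{-hb_\xi(x,y)}\le Ce^{-h(r-2j)}$ by \eqref{g1}. The contribution to $\int_{B(y,R)}e^{-hb_\xi(x,y)}\,\mathrm{vol}(dx)$ is at most $Ce^{hj}$, and the sum over $j\le r\le R$ is at most $Ce^{hR}$. Since $|B(x,R)|\ge ce^{hR}$, $F_R\le C$.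
\end{proof}

\section{Boundary measures as stationary measures}\label{sec:decomp}

By Proposition~\ref{prop:ident} we must understand $\mu_o=(\mathrm{pr}_2)_*\Theta$. If a probability $p$ on $\Gamma$ satisfies $\sum_\gamma p(\gamma)c_\gamma=1$ $m_o$-a.e., then \eqref{Theta} and the fact that $\Theta$ has first marginal $m_o$ give
\begin{equation}\label{stat}
\sum_\gamma p(\gamma)\,\rho(\gamma)_*\mu_o=(\mathrm{pr}_2)_*\Big(\sum_\gamma p(\gamma)\,\gamma_*\Theta\Big)=(\mathrm{pr}_2)_*\Big(\sum_\gamma p(\gamma)\,c_\gamma\,\Theta\Big)=\mu_o ,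
\end{equation}
so $\mu_o$ is stationary. We need such a $p$ with an exponential moment and with $p>0$ on the set $S$ of Section~\ref{sec:model}.

To decompose a positive function $u$ into a combination of the $c_\gamma$ we proceed greedily, one scale at a time. The function $c_\gamma$ is a bump of total mass $1$, concentrated near the directions of $\gamma o$ seen from $o$, and H\"older at scale $e^{-d(o,\gamma o)}$. Averaging the $c_\gamma$ with $d(o,\gamma o)\approx n$ against the current remainder $R_n$ of $u$ produces a smoothed version $g_n$ of $R_n$, at most comparable to $R_n$ if $R_n$ is regular at scale $e^{-n}$. We subtract a small multiple of $g_n$ and pass to scale $n+1$. The new remainder is positive, and the key point is that its H\"older constant, measured at the new finer scale, has not grown: passing from $n$ to $n+1$ gains a factor $e^{-\alpha}$, which pays for the loss in the subtraction.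

\begin{lemma}\label{lem:decomp}
Fix $C_0\ge\operatorname{diam}\Sigma$. For every $A\ge1$ there is $\varepsilon\in(0,1)$ such that every $u:\partial X\to(0,\infty)$ with
\[
|u(\xi)-u(\eta)|\le A\,u(\xi)\,d_o(\xi,\eta)^\alpha\qquad\text{for all }\xi,\eta
\]
can be written as $u=\sum_{n\ge0}\sum_\gamma p_n(\gamma)\,c_\gamma$ in $L^1(m_o)$, where $p_n\ge0$ is supported on $\{\gamma:d(o,\gamma o)\le n+C_0\}$ and $\sum_\gamma p_n(\gamma)=\varepsilon(1-\varepsilon)^n\int u\,dm_o$.
\end{lemma}

\begin{proof}
For $\eta\in\partial X$ and integers $n\ge0$ let $\gamma_n(\eta)$ be the first $\gamma$, in a fixed enumeration of $\Gamma$, with $d(\gamma o,c_{o\eta}(n))\le C_0$. This is Borel in $\eta$, takes finitely many values, and $d(o,\gamma_n(\eta)o)\le n+C_0$. For fixed $n$ and $\xi$ let $i(\eta)=\min(\lfloor(\xi|\eta)_o\rfloor,n)$.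

\emph{Step 1. There are $\kappa_0\in(0,1)$ and $C'\ge1$ such that for $0<\kappa\le\kappa_0$ and all $n,\xi$}
\begin{equation}\label{step1}
\int(1-\kappa)^{-(n-i(\eta))}\,c_{\gamma_n(\eta)}(\xi)\,dm_o(\eta)\le C'.
\end{equation}
(So directions $\eta$ far from $\xi$ contribute so little that even an exponential weight in $n-i(\eta)$ does no harm; Step 2 needs this weight.) Let $i=i(\eta)$, $x=c_{o\eta}(n)$ and $y=c_{o\xi}(i)$; see Figure~\ref{fig}. By \eqref{H}, $c_{\gamma_n(\eta)}(\xi)\le C\,k(x,o,\xi)=C\,k(x,y,\xi)\,k(y,o,\xi)$. We claim that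
\begin{equation}\label{claim}
k(x,y,\xi)\le Ce^{-\varsigma(n-i)} .
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0) .. controls (3,0.05) and (4,0.3) .. (8,2);
\draw (0,0) .. controls (3,-0.05) and (4,-0.3) .. (8,-2);
\draw[dashed] (5.48,-0.98) .. controls (2.2,-0.1) and (2.4,0.15) .. (8,2);
\fill (0,0) circle (1.5pt) node[left] {$o$};
\fill (2.96,0.24) circle (1.5pt) node[above] {$y=c_{o\xi}(i)$};
\fill (5.48,-0.98) circle (1.5pt) node[below left] {$x=c_{o\eta}(n)$};
\fill (3.34,-0.08) circle (1.5pt) node[right] {$y'$};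
\node[right] at (8,2) {$\xi$};
\node[right] at (8,-2) {$\eta$};
\end{tikzpicture}
\caption{Two rays from $o$ to $\xi$ and $\eta$ separate after time about $i=i(\eta)<n$. The ray from $x$ to $\xi$ (dashed) first travels back for time about $n-i$ and passes, at $y'$, within bounded distance of $y$. Hence $k(x,y,\xi)$ is comparable to $k(x,y',\xi)$, which decays exponentially in $n-i$.}
\label{fig}
\end{figure}

Since $(\xi|\eta)_o\ge i$, (G2) gives $d(c_{o\eta}(i),y)\le C$, so $n-i\le d(x,y)\le n-i+C$. If $n-i\le1+\delta$, the claim follows from \eqref{H}. Otherwise $i<n$, so $(\xi|\eta)_o<i+1$; as $(x|\eta)_o=n$, \eqref{hyp} gives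
\[
\min\{(x|\xi)_o,n\}\le(\xi|\eta)_o+\delta<i+1+\delta<n ,
\]
hence $(x|\xi)_o<i+1+\delta$. By \eqref{g1} and $b_\xi(o,y)=i$,
\[
b_\xi(x,y)=b_\xi(x,o)+i=n-2(x|\xi)_o+i\ge n-i-2-2\delta ,
\]
so $(x|\xi)_y=\frac12\big(d(x,y)-b_\xi(x,y)\big)\le C$. By (G0) there is $y'$ on the ray from $x$ to $\xi$ with $d(y,y')\le C$. By \eqref{H} and (S3) with base point $x$, $k(x,y,\xi)\le C\,k(x,y',\xi)\le Ce^{-\varsigma d(x,y')}\le Ce^{-\varsigma(n-i)}$, which is \eqref{claim}.

Since $\{\eta:i(\eta)=i\}\subset B_o(\xi,i)$, \eqref{claim} and (S1) give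
\[
\int_{\{i(\eta)=i\}}c_{\gamma_n(\eta)}(\xi)\,dm_o(\eta)\le Ce^{-\varsigma(n-i)}\,k(y,o,\xi)\,m_o(B_o(\xi,i))\le Ce^{-\varsigma(n-i)} .
\]
Choose $\kappa_0$ with $(1-\kappa_0)^{-1}\le e^{\varsigma/2}$ and sum over $0\le i\le n$.

\emph{Step 2. The recursion.} By (S0) there is $C_3$ such that for $d_o(\xi,\eta)\le e^{-n}$ and $d(o,\gamma o)\le n+C_0$
\begin{equation}\label{C3}
|c_\gamma(\xi)-c_\gamma(\eta)|\le C_3\,c_\gamma(\xi)\,(e^nd_o(\xi,\eta))^\alpha .
\end{equation}
Choose $\kappa\in(0,\kappa_0]$ with $(1+\kappa C_3)e^{-\alpha}\le1-\kappa$, and put $\varepsilon=\kappa/((1+A)C')$. Let $R_0=u$,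
\[
g_n(\xi)=\int R_n(\eta)\,c_{\gamma_n(\eta)}(\xi)\,dm_o(\eta),\qquad R_{n+1}=R_n-\varepsilon g_n .
\]
All these functions are continuous: $u$ is, by hypothesis, and $g_n$ is a finite combination of functions $c_\gamma$. We claim, by induction on $n$,
\begin{enumerate}
\item[(a)] $R_n>0$, and $(1-\kappa)R_j\le R_{j+1}\le R_j$ for $j<n$;
\item[(b)] $|R_j(\xi)-R_j(\eta)|\le A\,R_j(\xi)\,(e^jd_o(\xi,\eta))^\alpha$ if $d_o(\xi,\eta)\le e^{-j}$ and $j\le n$.
\end{enumerate}
For $n=0$ this is the hypothesis. Assume it for $n$. With $i=i(\eta)\le n$ we have $d_o(\xi,\eta)\le e^{-i}$, so by (a) and (b)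
\[
R_n(\eta)\le R_i(\eta)\le(1+A)R_i(\xi)\le(1+A)(1-\kappa)^{-(n-i)}R_n(\xi).
\]
By \eqref{step1}, $g_n(\xi)\le(1+A)C'R_n(\xi)$, that is, $\varepsilon g_n\le\kappa R_n$. This gives (a) for $n+1$. If $d=d_o(\xi,\eta)\le e^{-(n+1)}$, then (b), \eqref{C3} and $\varepsilon g_n\le\kappa R_n$ give
\begin{align*}
|R_{n+1}(\xi)-R_{n+1}(\eta)|&\le A\,R_n(\xi)(e^nd)^\alpha+\varepsilon C_3\,g_n(\xi)(e^nd)^\alpha\\
&\le\frac{(A+\kappa C_3)e^{-\alpha}}{1-\kappa}\,R_{n+1}(\xi)\,(e^{n+1}d)^\alpha\le A\,R_{n+1}(\xi)\,(e^{n+1}d)^\alpha ,
\end{align*}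
since $A+\kappa C_3\le A(1+\kappa C_3)$ for $A\geq 1$. This is (b) for $n+1$.

\emph{Conclusion.} Let $p_n(\gamma)=\varepsilon\int_{\{\gamma_n=\gamma\}}R_n\,dm_o$, so $\varepsilon g_n=\sum_\gamma p_n(\gamma)c_\gamma$. Since $\int c_\gamma\,dm_o=1$, we have $\int R_{n+1}\,dm_o=(1-\varepsilon)\int R_n\,dm_o$. Hence $\int R_n\,dm_o=(1-\varepsilon)^n\int u\,dm_o\to0$; as $R_n>0$, $u=\sum_n\varepsilon g_n$ in $L^1(m_o)$, and $p_n$ has the stated mass and support.
\end{proof}

\begin{corollary}\label{cor:p}
Let $S\subset\Gamma$ be finite. There are $\varepsilon_0>0$, $\delta_0>0$ and a probability $p$ on $\Gamma$ with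
\[
p\ge\varepsilon_0\ \text{on }S,\qquad \sum_\gamma p(\gamma)\,e^{\delta_0d(o,\gamma o)}<\infty,\qquad \sum_\gamma p(\gamma)\,c_\gamma=1\quad m_o\text{-a.e.}
\]
\end{corollary}

\begin{proof}
By (S0) each $c_s$ satisfies $|c_s(\xi)-c_s(\eta)|\le C_s\,d_o(\xi,\eta)^\alpha$. So for $\varepsilon_0$ small, $u=1-\varepsilon_0\sum_{s\in S}c_s$ satisfies $u\ge\frac12$ and $|u(\xi)-u(\eta)|\le\frac12d_o(\xi,\eta)^\alpha\le u(\xi)\,d_o(\xi,\eta)^\alpha$. Apply Lemma~\ref{lem:decomp} with $A=1$ and put $p=\varepsilon_01_S+\sum_np_n$. Its mass is $\varepsilon_0|S|+\int u\,dm_o=1$, and the exponential moment is finite if $e^{\delta_0}(1-\varepsilon)<1$.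
\end{proof}

\section{The stationary density for \texorpdfstring{$\rho_t$}{rho\_t}}\label{sec:stat}

We now repeat the argument of Section~\ref{subsec:model} for the walks just constructed, in a Sobolev space. Fix an integer $l\ge1$. Let $\Delta\ge0$ be the positive Laplacian of $S^2$, $G=(1+\Delta)^l$, and
\[
H=H^{2l}(S^2)\ \text{(real-valued)},\qquad \|\varphi\|=\|G\varphi\|_{L^2(dA)},\qquad H_0=\Big\{\varphi\in H:\int\varphi\,dA=0\Big\}.
\]
The embedding $H\subset C^{2l-2}(S^2)$ is compact. Rotations commute with $\Delta$, so they act isometrically on $H$ by $\pi$ and $\check\pi$. The operator $T$ of \eqref{T} also commutes with $\Delta$, hence \eqref{gap} gives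
\begin{equation}\label{gapH}
\|T\|_{H_0}\le\sqrt5/3 .
\end{equation}

\begin{lemma}\label{lem:growth}
There is $C_5$, depending on $l$, with $\|\pi(\rho_t(\gamma))\|,\|\check\pi(\rho_t(\gamma))\|\le e^{C_5|t||\gamma|}$ on $H$ for all $t\in\mathbb R$, $\gamma\in\Gamma$, where $|\gamma|$ is the word length in the generators $a_i^{\pm1},b_i^{\pm1}$.
\end{lemma}

\begin{proof}
Each generator is mapped by $\rho_t$ to a rotation or to $h_{\pm t}$, so it suffices to bound $\|\pi(h_t)\|$ and $\|\check\pi(h_t)\|$ by $e^{C_5|t|}$. Let $Y$ be the smooth vector field generating $h_t$. For smooth $\varphi$, $\varphi_t=\pi(h_t)\varphi$ satisfies $\partial_t\varphi_t=\mathcal L\varphi_t$ with $\mathcal L\varphi=-\mathrm{div}(\varphi Y)$. With $\psi=G\varphi_t$,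
\[
\tfrac{d}{dt}\|\varphi_t\|^2=2\langle\mathcal L\psi,\psi\rangle+2\langle[G,\mathcal L]\varphi_t,\psi\rangle .
\]
For the first term, $\langle\mathcal L\psi,\psi\rangle=-\int(\mathrm{div}Y)\psi^2\,dA-\int\psi\,Y\psi\,dA=-\frac12\int(\mathrm{div}Y)\psi^2\,dA$. For the second, $G$ and $\mathcal L$ are scalar differential operators with smooth coefficients, of orders $2l$ and $1$. Their principal symbols commute, so $[G,\mathcal L]$ has order at most $2l$ and $\|[G,\mathcal L]\varphi_t\|_{L^2}\le C\|\varphi_t\|$ by ellipticity of $G$. Hence $\frac{d}{dt}\|\varphi_t\|^2\le2C_5\|\varphi_t\|^2$, and Gronwall's lemma and density of $C^\infty$ give the bound for $t\ge0$. For $t<0$ replace $Y$ by $-Y$. For $\check\pi$ the generator is $f\mapsto Yf$; here $\langle Y\psi,\psi\rangle=-\frac12\int(\mathrm{div}Y)\psi^2\,dA$ and $[G,Y]$ again has order at most $2l$.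
\end{proof}

By the Milnor--\v{S}varc lemma there is $C_4$ with $|\gamma|\le C_4(1+d(o,\gamma o))$.

\begin{proposition}\label{prop:stat}
Let $(m_x)$ be a regular family and let $p$ be as in Corollary~\ref{cor:p} for the set $S$ of Section~\ref{sec:model}. There is $t_0>0$, depending on $p$ and $l$, such that for $|t|<t_0$ there is a unique $(\rho_t)_*p$-stationary probability on $S^2$. It is $\varphi\,dA$ with $\varphi\in H$ and $\varphi\ge\frac12$.
\end{proposition}

\begin{proof}
\emph{Existence.} Let
\[
P=\sum_\gamma p(\gamma)\,\pi(\rho_t(\gamma))=6\varepsilon_0T+\sum_\gamma(p-\varepsilon_01_S)(\gamma)\,\pi(\rho_t(\gamma)).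
\]
If $C_5C_4|t|\le\delta_0$, then $e^{C_5|t||\gamma|}\le e^{\delta_0(1+d(o,\gamma o))}$, which is $p$-summable. So $P$ converges in norm on $H$ and preserves integrals. By \eqref{gapH} and Lemma~\ref{lem:growth}, on $H_0$
\[
\|P\|\le q(t):=6\varepsilon_0\tfrac{\sqrt5}3+\sum_\gamma(p-\varepsilon_01_S)(\gamma)\,e^{C_5|t||\gamma|}\ \xrightarrow[t\to0]{}\ 1-6\varepsilon_0\Big(1-\tfrac{\sqrt5}3\Big)<1
\]
by dominated convergence. For small $t$, therefore, $q(t)<1$ and $P$ is a strict contraction of the affine space $1+H_0$. Let $\varphi$ be its fixed point. From $\varphi-1=P(\varphi-1)+(P1-1)$,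
\[
\|\varphi-1\|\le(1-q(t))^{-1}\sum_\gamma p(\gamma)\,\|\pi(\rho_t(\gamma))1-1\| .
\]
As $t\to0$ each term tends to $0$, because $\rho_t(\gamma)\to\rho_0(\gamma)\in SO(3)$ and $\pi(g)1=\mathrm{Jac}(g^{-1})$. The terms are dominated by $p(\gamma)\big(e^{\delta_0(1+d(o,\gamma o))}+1\big)$, so the sum tends to $0$. By the Sobolev embedding $\varphi\ge\frac12$ for small $t$, and $\varphi\,dA$ is a stationary probability.

\emph{Uniqueness among all probabilities.} Let $Qf=\sum_\gamma p(\gamma)\,f\circ\rho_t(\gamma)$ act on $H/\mathbb R$ with the quotient norm. Since $G1=1$ and $G$ is self-adjoint, $\|f-c\|=\|Gf-c\|_{L^2}$ is minimal for $c=\int Gf\,dA=\int f\,dA$. So $H/\mathbb R\cong H_0$ isometrically, compatibly with rotations, and $T$ has norm at most $\sqrt5/3$ on $H/\mathbb R$. The $\check\pi(\rho_t(\gamma))$ fix the constants and act on $H/\mathbb R$ with norm at most $e^{C_5|t||\gamma|}$. As before, $\|Q\|_{H/\mathbb R}\le q(t)<1$. If $\mu,\mu'$ are stationary and $f\in H$, then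
\[
\int f\,d(\mu-\mu')=\int Q^nf\,d(\mu-\mu')\to0 ,
\]
because the oscillation of $Q^nf$ is at most $C\|Q^nf\|_{H/\mathbb R}\to0$. Since $H$ is dense in $C(S^2)$, $\mu=\mu'$.
\end{proof}

\section{Proof of Theorems \ref{thm:main} and \ref{thm:reg}}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For each family $\omega,\lambda,\nu$ take $p$ from Corollary~\ref{cor:p} for the set $S$ of Section~\ref{sec:model}; $p$ does not depend on $t$. Let $t_0$ be the smallest of the three bounds in Proposition~\ref{prop:stat} with $l=1$, and let $0<|t|<t_0$. Take $\Theta$ from Lemma~\ref{lem:lift} for $\rho=\rho_t$.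

By \eqref{stat}, $\mu_o$ is $(\rho_t)_*p$-stationary. By the uniqueness in Proposition~\ref{prop:stat}, $\mu_o=\varphi\,dA$ with $\varphi$ continuous and $\varphi\ge\frac12$. As $\Theta_x=k(x,o,\xi)\,\Theta$,
\begin{equation}\label{minmax}
\min_\xi k(x,o,\xi)\,\mu_o\le\mu_x\le\max_\xi k(x,o,\xi)\,\mu_o .
\end{equation}
Hence $C^{-1}dA\le\mu_x\le C\,dA$ for $x$ in the compact set $\overline D$ (here $C$ may depend on $t$), and each of $\Xi^\omega,\Xi^\lambda,\Xi^\nu$ has a density bounded above and below with respect to a smooth volume on $M$. By Lemma~\ref{lem:noinv}, $\rho_t$ satisfies \eqref{NI}, so Proposition~\ref{prop:ident} applies: the harmonic measure is $\Xi^\omega$, the projected SRB measure is $\Xi^\lambda$, and $C^{-1}\Xi^\nu\le\Lambda\le C\,\Xi^\nu$ for the limit $\Lambda$ of large discs. All three are equivalent to Lebesgue measure, with densities bounded above and below.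
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:reg}]
Fix $l$ and one of the families $\omega,\lambda$, with its $p$ as in the previous proof, and let $0<|t|$ be below the bound of Proposition~\ref{prop:stat} for this $l$. As before, $\mu_o=\varphi\,dA$, now with $\varphi\in H=H^{2l}(S^2)$ and $\varphi\ge\frac12$. The point is to express $\mu_x$ through translates of $\mu_o$, by decomposing $u_x=k(x,o,\cdot)$ instead of $1$.

For $x\in\overline D$, $u_x$ satisfies the hypothesis of Lemma~\ref{lem:decomp} with $A$ independent of $x$, by (S0). So $u_x=\sum_\gamma p^x(\gamma)\,c_\gamma$ in $L^1(m_o)$, with $p^x\ge0$ and $\sum_\gamma p^x(\gamma)\,e^{\delta_1d(o,\gamma o)}\le C$ uniformly in $x\in\overline D$, for some $\delta_1>0$. Then, using \eqref{Theta},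
\[
\mu_x=(\mathrm{pr}_2)_*(u_x\Theta)=\sum_\gamma p^x(\gamma)\,(\mathrm{pr}_2)_*(\gamma_*\Theta)=\sum_\gamma p^x(\gamma)\,\rho_t(\gamma)_*\mu_o
\]
has density $\varphi_x=\sum_\gamma p^x(\gamma)\,\pi(\rho_t(\gamma))\varphi$. If also $C_5C_4|t|\le\delta_1$, this series converges in $H^{2l}$ and is bounded there uniformly in $x\in\overline D$, by Lemma~\ref{lem:growth}. By \eqref{equiv}, $\varphi_{\gamma x}=\pi(\rho_t(\gamma))\varphi_x$, so the same holds on compact subsets of $X$. Since $x\mapsto\mu_x$ is weakly continuous and the embedding $H^{2l}\subset C^{2l-2}$ is compact, $x\mapsto\varphi_x\in C^{2l-2}(S^2)$ is continuous. Positivity is \eqref{minmax} with $\varphi\ge\frac12$. Let $t_l$ be the smallest of the bounds imposed for the two families, and apply Proposition~\ref{prop:ident}.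
\end{proof}

\begin{remark}
The spectral gap is used only in Proposition~\ref{prop:stat}: the set $S$ contracts $H_0$ at a rate independent of $t$, and for small $t$ the other steps cannot undo this. The smallness of $t$ is used there and, for the convergence of $\varphi_x$ in $H^{2l}$, in the proof of Theorem~\ref{thm:reg}. Sections~\ref{sec:geom}--\ref{sec:decomp} apply to arbitrary $\rho$ (with \eqref{NI} in Proposition~\ref{prop:ident}).
\end{remark}

\section{Injective boundary maps}

We prove Proposition~\ref{prop:inj}. Assume that the curvature is not constant. The idea is to read off the singularity of the three classes on $\partial X$ from the quasifuchsian case of Theorem A, and then to transport it to $M$ by the injective map $s$.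

\begin{proof}[Step 1: $\omega_o$, $\lambda_o$, $\nu_o$ are pairwise mutually singular]
Let $\rho_F:\Gamma\to PSL_2(\mathbb C)$ be a quasifuchsian representation. It satisfies \eqref{NI}: an invariant probability would be supported on the fixed points of every loxodromic element, and there are two such elements without common fixed points. Let $s_F:\partial X\to\mathbb{CP}^1$ be the equivariant homeomorphism onto its limit set. For each family, $\Theta=(\mathrm{id},s_F)_*m_o$ has first marginal $m_o$ and, by equivariance of $s_F$,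
\[
\gamma_*\Theta=(\mathrm{id},s_F)_*\gamma_*m_o=(\mathrm{id},s_F)_*(c_\gamma m_o)=c_\gamma\Theta .
\]
Moreover $\Theta_x=(\mathrm{id},s_F)_*m_x$ and $\mu_x=(s_F)_*m_x$. So Proposition~\ref{prop:ident} says that the three measures for $\rho_F$ are equivalent to those induced by $\mathrm{vol}(dx)\,(s_F)_*m_x(dz)$, $m=\omega,\lambda,\nu$. By Theorem A these are pairwise singular. For two of the families, $m$ and $m'$, lift a separating Borel set to $X\times\mathbb{CP}^1$. By Fubini, for almost every $x$ its slice over $x$ separates $(s_F)_*m_x$ from $(s_F)_*m'_x$. The preimage of such a slice under $s_F$ separates $m_x$ from $m'_x$. So $m_x\perp m'_x$, hence $m_o\perp m'_o$ by (F2).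
\end{proof}

\begin{proof}[Step 2: conclusion]
Let $\rho$ and $s$ be as in Proposition~\ref{prop:inj}. By the computation in Step 1, $\Theta=(\mathrm{id},s)_*m_o$ may be used in Proposition~\ref{prop:ident}, so the three measures are equivalent to those induced by $\mathrm{vol}(dx)\,s_*m_x(dz)$. For two families $m,m'$ choose, by Step 1, a Borel set $N_0\subset\partial'$ with $m_o(\partial X\setminus N_0)=0$ and $m'_o(N_0)=0$, and put $N=\bigcup_\gamma\gamma N_0$. This is a $\Gamma$-invariant Borel subset of $\partial'$ with the same two properties, as the measure classes are $\Gamma$-invariant. As $s$ is injective and Borel, $s(N)$ is Borel (Lusin--Souslin); it is $\rho(\Gamma)$-invariant, and $s^{-1}(s(N))=N$. The $\Gamma$-invariant set $X\times s(N)$ descends to a Borel subset of $M$ which has full measure for the first measure and measure zero for the second.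
\end{proof}

Injectivity of $s$ is what gives $s^{-1}(s(N))=N$: the separating set on $\partial X$ must still be visible on the sphere. By Theorem~\ref{thm:main}, for $\rho_t$ with $0<|t|<t_0$ over a surface of nonconstant curvature there can be no map $s$ as in Proposition~\ref{prop:inj}.

\begin{thebibliography}{9}

\bibitem{Alvarez}
S\'ebastien Alvarez, \emph{Gibbs measures for foliated bundles with negatively curved leaves}, arXiv:1311.3574 (2013).

\bibitem{Coornaert}
Coornaert, 1993.

\bibitem{LPS}
Lubotzky, Phillips, Sarnak, \emph{Hecke operators and distributing points on the sphere I}, CPAM 39 (1986).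

\end{thebibliography}

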